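# Sets of columns that no row meets exactly once

## A $4\times 7$ matrix

Label seven columns by $1,2,3,12,13,23,123$, in this order, and consider
$$
\begin{pmatrix}
1&1&0&1&0&0&0\\
1&0&1&0&1&0&0\\
0&1&1&0&0&1&0\\
0&0&1&1&0&0&1
\end{pmatrix}.
$$
We describe a row by the set of columns in which it has a 1. The four rows are then $\{12,1,2\}$, $\{13,1,3\}$, $\{23,2,3\}$ and $\{123,12,3\}$. Look for a nonempty set $S$ of columns such that no row has exactly one 1 inside $S$. How small can $S$ be?

Suppose first that column $3$ is in $S$. The last three rows all contain $3$, so each must meet $S$ again. Hence $S$ contains an element of each of the pairs $\{1,13\}$, $\{2,23\}$, $\{12,123\}$. These pairs are disjoint, so $|S|\ge 1+3=4$.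

Suppose now that $3\notin S$. The last three rows then say $1\in S\iff 13\in S$, $2\in S\iff 23\in S$ and $12\in S\iff 123\in S$. So $S$ is a union of these pairs, and $|S|=2\,|S\cap\{1,2,12\}|$. Since $S\ne\emptyset$, the set $S\cap\{1,2,12\}$ is nonempty, and the first row forbids size one. So $|S|\ge 4$ again.

The value 4 is attained by $\{3,13,23,123\}$: the rows meet it in $0,2,2,2$ columns. So the smallest such set takes $4$ of $7$ columns, more than half.

**Definition (1-free set).** A nonempty set $S$ of columns of a $0/1$ matrix is *1-free* if no entry of the integer sum of the columns in $S$ equals 1. Equivalently, no row meets $S$ in exactly one column.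

The example can be stretched. Replace every column by two copies, let the old rows act on the first copies, and add for each column the row $\{\text{first copy},\text{second copy}\}$. A weight-2 row forces both copies to be in $S$ or both out. So the new matrix has $4+7=11$ rows and $14$ columns, and its smallest 1-free sets have $8$ columns. The excess of columns over rows is still $3$, and the fraction is still $\frac47$.

So with excess $3$ we can force 1-free sets to be larger than $n/2$, for arbitrarily large $n$. What happens when the excess grows with the matrix?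

## Parity, averaging, and the constant one half

Throughout, a matrix is binary, with $m$ rows and $n$ columns.

**Lemma 1.** (i) If $x\ne0$ lies in the kernel of the matrix over $\mathbb F_2$, then the support of $x$ is 1-free. In particular a matrix with $n>m$ has a 1-free set.
(ii) Deleting columns does not decrease the minimum size of a 1-free set, as long as 1-free sets remain. Adding zero rows does not change the 1-free sets.

*Proof.* (i) Every row meets the support of $x$ in an even number of columns, so never in exactly one. If $n>m$, the kernel is nonzero. (ii) A 1-free set of the matrix with columns deleted is also 1-free in the original matrix. A zero row meets every set in $0$ columns. $\square$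

The converse of (i) fails: a single row $(1,1,1)$ has the 1-free set of all three columns, which is not the support of a kernel vector. Being 1-free is weaker than being even.

**Definition.** For $n>m\ge1$ let $s(m,n)$ be the maximum, over all $m\times n$ binary matrices, of the minimum size of a 1-free set.

Two cases by hand. For $m=1$: if the row has a zero, that column alone is 1-free; the all-ones row has minimum $2$. So $s(1,n)=2$ for every $n\ge2$. For excess $1$: the $m$ rows $\{i,i+1\}$, $1\le i\le m$, on columns $1,\dots,m+1$ force a 1-free set to be everything, so $s(m,m+1)=m+1$.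

**Proposition 2.** For $m,k\ge1$,
$$s(m,m+k)\le\min_{1\le j\le k}\left\lfloor\frac{2^{j-1}}{2^j-1}(m+j)\right\rfloor .$$

*Proof.* Let $1\le j\le k$. By Lemma 1(ii), deleting $k-j$ columns from an optimal matrix gives $s(m,m+k)\le s(m,m+j)$. So let $n=m+j$ and take any $m\times n$ matrix. Its kernel over $\mathbb F_2$ has dimension at least $n-m=j$; let $C$ be a $j$-dimensional subspace of it. A coordinate is a linear functional on $C$. It is either identically $0$ on $C$, or nonzero on exactly half of $C$, that is, on $2^{j-1}$ vectors. So the $2^j-1$ nonzero vectors of $C$ have total weight at most $2^{j-1}n$, and one of them has weight at most $\frac{2^{j-1}}{2^j-1}n$. Its support is 1-free by Lemma 1(i). Sizes are integers, so we may take the floor. $\square$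

For $m=4$, $k=3$ the term $j=3$ gives $\frac47\cdot7=4$, so the opening matrix is optimal. For large excess the bound tends to $n/2$. If the excess is $\delta m$, we can do better by taking $j$ much smaller than the excess. With $j=\lceil\log_2m\rceil$ we have $2^j\ge m$, and for $m\ge 2$, whenever $j\le k$,
$$
s(m,m+k)\le\frac{m+j}{2}\left(1+\frac1{2^j-1}\right)=\frac m2+O(\log m). \tag{1}
$$
When $k\ge\delta m$ and $m$ is large, this is a fraction at most about $\frac1{2(1+\delta)}$ of the $n\ge(1+\delta)m$ columns, strictly below $\frac12$. The remaining range is excess $o(m)$. The following conjecture is from Nati Linial and Edan Orzech, "Bounds on Unique-Neighbor Codes", arXiv:2203.10330 (2022).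

**Conjecture.** There is some positive function $f=f(m)=o(m)$ and some positive $\epsilon_0$ such that every $m\times(m+f(m))$ binary matrix has a 1-free set of at most $(\frac12-\epsilon_0)n$ columns.

Here $f:\mathbb N\to\mathbb Z_{>0}$ and $n=m+f(m)$, and the statement is required for all sufficiently large $m$. We shall show that it is false: for every $f=o(m)$ and every $\epsilon_0>0$ it fails for all sufficiently large $m$.

## Statements

**Definition (admissible pair).** A pair $(\gamma,\rho)$ with $\gamma,\rho\in(0,1]$ is *admissible* if for all sufficiently large $m$ we have $s(m,n)\ge\gamma n$ for every integer $n$ with $m<n\le(1+\rho)m$.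

As an example of what the definition excludes: if $(\gamma,\rho)$ is admissible, apply (1) with $n=\lfloor(1+\rho)m\rfloor$ and $m$ large. We get $\gamma((1+\rho)m-1)\le\gamma n\le\frac m2+O(\log m)$, hence $\gamma\le\frac1{2(1+\rho)}$. So $(\frac12,\rho)$ is never admissible. The next theorem says that one can come as close to $\frac12$ as one likes.

**Theorem 3.** For every $\eta\in(0,1)$ there is $\rho>0$ such that $\left(\frac{1-\eta}2,\rho\right)$ is admissible.

**Corollary 4 (the conjecture is false).** Let $f:\mathbb N\to\mathbb Z_{>0}$ with $f(m)=o(m)$ and let $\epsilon_0>0$. For all sufficiently large $m$ there is an $m\times(m+f(m))$ binary matrix with no 1-free set of at most $(\frac12-\epsilon_0)n$ columns, where $n=m+f(m)$.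

*Proof from Theorem 3.* Put $\eta=\min(\epsilon_0,\frac12)$ and take $\rho$ from Theorem 3. For large $m$ we have $1\le f(m)\le\rho m$, so some $m\times n$ matrix with $n=m+f(m)$ has all 1-free sets of size at least $(\frac12-\frac\eta2)n>(\frac12-\epsilon_0)n$. $\square$

**Definition.** For $0<\epsilon<\frac12$ let $\Delta(\epsilon)$ be the supremum of all $\delta>0$ such that for all sufficiently large $m$ there is an $m\times n$ binary matrix with $n\ge(1+\delta)m$ all of whose 1-free sets have size at least $(\frac12-\epsilon)n$.

For example, $\Delta(\frac14)\le1$: if $\delta$ qualifies for $\epsilon$, then (1) gives $(\frac12-\epsilon)(1+\delta)m\le\frac m2+O(\log m)$, hence $\delta\le\frac{2\epsilon}{1-2\epsilon}$, which equals $1$ at $\epsilon=\frac14$.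

**Theorem 5.**

(a) $s(m,m+k)\le\min_{1\le j\le k}\left\lfloor\frac{2^{j-1}}{2^j-1}(m+j)\right\rfloor$.

(b) If $m+k\ge2^k-1$, then $s(m,m+k)\ge2^{k-1}\left\lfloor\frac{m+k}{2^k-1}\right\rfloor$. Hence $s(m,m+k)=\frac{2^{k-1}}{2^k-1}(m+k)$ exactly whenever $(2^k-1)\mid(m+k)$.

(c) For any $f:\mathbb N\to\mathbb Z_{>0}$: $s(m,m+f(m))/(m+f(m))\to\frac12$ if and only if $f(m)\to\infty$ and $f(m)=o(m)$.

(d) $\Delta(\epsilon)=\epsilon^{2+o(1)}$ as $\epsilon\to0$. More precisely, for each $\theta>0$ there is $c_\theta>0$ with $\Delta(\epsilon)\ge c_\theta\,\epsilon^{2+\theta}$ for all $\epsilon\in(0,\frac12)$, and $\Delta(\epsilon)=O(\epsilon^2\log(1/\epsilon))$ as $\epsilon\to0$. The upper bound holds even if "all sufficiently large $m$" is weakened to "infinitely many $m$".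

Part (a) is Proposition 2, already proved.

## The simplex gadget

The opening matrix belongs to a family. For $D\ge1$ let $P_D$ be the set of nonempty subsets of $[D]=\{1,\dots,D\}$. The gadget has column set $P_D$, and for each $T\in P_D$ with $|T|\ge2$ the row
$$\{\,T,\;T\setminus\{\max T\},\;\{\max T\}\,\}.$$
These are three distinct columns, since $\max T\notin T\setminus\{\max T\}$ and $|T|\ge2$. There are $2^D-1$ columns and $2^D-1-D$ rows. For $D=3$ this is the opening matrix.

To see where it comes from, read the rows as equations over $\mathbb F_2$: $x_T=x_{T\setminus\{\max T\}}+x_{\max T}$, that is, $x_T=\sum_{i\in T}x_i$. The kernel is the simplex code, in which every nonzero word has weight $2^{D-1}$. Our condition is weaker, because it allows all three columns of a row at once. The next lemma says that the lower bound $2^{D-1}$ survives.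

**Lemma 6.** Let $S\subseteq P_D$ be such that no row of the gadget meets $S$ in exactly one column.

1. If $S$ contains no singleton, then $S=\emptyset$.
2. If $S\ne\emptyset$, then $|S|\ge2^{D-1}$.

*Proof.* For part 1, suppose $S\ne\emptyset$ contains no singleton, and let $T\in S$ have minimum size. Then $|T|\ge2$, so there is a row for $T$. By minimality $T\setminus\{\max T\}\notin S$, and $\{\max T\}\notin S$ because it is a singleton. So the row for $T$ meets $S$ only in $T$, a contradiction.

For part 2 we use induction on $D$, with the two cases of the opening example. For $D=1$ the claim is $|S|\ge1$. Let $D\ge2$ and $S'=S\cap P_{D-1}$. Rows indexed by sets $T\subseteq[D-1]$ involve only columns of $P_{D-1}$, so $S'$ satisfies the hypothesis for $D-1$. The remaining rows are those with $D\in T$. Writing $T=U\cup\{D\}$, they are $\{U\cup\{D\},U,\{D\}\}$ for $U\in P_{D-1}$. The pairs $\{U,U\cup\{D\}\}$ partition $P_D\setminus\{\{D\}\}$.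

If $\{D\}\in S$, each of these $2^{D-1}-1$ rows must meet $S$ a second time, so at least one of $U,U\cup\{D\}$ is in $S$ for each $U$. Hence $|S|\ge1+(2^{D-1}-1)=2^{D-1}$.

If $\{D\}\notin S$, these rows give $U\cup\{D\}\in S\iff U\in S$. So $|S|=2|S'|$, and $S'\neq\emptyset$ since $S\ne\emptyset$. By induction $|S|\ge2\cdot2^{D-2}=2^{D-1}$. $\square$

*Proof of Theorem 5(b).* The purpose is to stretch the gadget with $D=k$ to any length. Let $n=m+k$ and $q=\lfloor n/(2^k-1)\rfloor\ge1$. Choose integers $q_c\ge q$ for $c\in P_k$ with $\sum_cq_c=n$. Replace each column $c$ by $q_c$ copies, let the gadget rows act on the first copies, and join consecutive copies of $c$ by $q_c-1$ rows of weight 2. The number of rows is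
$$(2^k-1-k)+\bigl(n-(2^k-1)\bigr)=n-k=m .$$
In a 1-free set $W$ the copies of a column are all present or all absent. The columns that are present form a nonempty set satisfying the hypothesis of Lemma 6, so at least $2^{k-1}$ of them are present, and $|W|\ge2^{k-1}q$. If $(2^k-1)\mid n$, then $n\ge2^k-1$, and this lower bound is $\frac{2^{k-1}}{2^k-1}n$, the same as the upper bound of (a) with $j=k$. $\square$

## Why stretched gadgets and uniform random matrices do not suffice

Part (b) already handles slowly growing excess. With $k=f(m)$ and $n=m+k$,
$$\frac{s(m,n)}n\ge\frac{2^{k-1}}n\left(\frac n{2^k-1}-1\right)\ge\frac12-\frac{2^{k-1}}n ,$$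
so the fraction stays above $\frac12-o(1)$ as long as $2^{f(m)}=o(m)$. It stops when $2^k-1>m+k$: a gadget of excess $k$ has $2^k-1$ columns, and beyond excess about $\log_2m$ it does not fit into the matrix. For $f(m)=\lfloor\sqrt m\rfloor$ the method says nothing.

The natural repair is to put $t$ stretched gadgets side by side, each with small $D$; the excess becomes $tD$. But then the smallest of the $t$ blocks has at most $n/t$ columns, and it contains a 1-free set of its own, by Lemma 1(i). Disjoint gadgets can be used one at a time. What is missing is a device that forces a nonempty 1-free set to enter almost all gadgets simultaneously.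

Another first thought is a uniformly random matrix, since kernels of random matrices tend to be good codes. Here the gap between "1-free" and "even" is fatal. For a fixed set $S$ of $s$ columns, a random row meets $S$ exactly once with probability $s2^{-s}$. So $S$ fails to be 1-free with probability at most $ms2^{-s}$. For $s=\lceil2\log_2m\rceil$ this is at most $s/m\to0$. A uniform random matrix thus very likely has a 1-free set of only $O(\log m)$ columns. We should use sparse matrices.

## A sparse random base

With four ones per column we get a linear lower bound, even with twice as many columns as rows. We use the textbook estimate $\binom Nk\le\frac{N^k}{k!}\le\left(\frac{eN}k\right)^k$, which follows from $e^k\ge k^k/k!$.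

**Lemma 7.** For every $m_0\ge1$ there is an $m_0\times2m_0$ binary matrix all of whose 1-free sets have size greater than $m_0/(32e^3)$. Consequently $\left(\frac1{64e^3},1\right)$ is admissible.

*Proof.* For each of the $2m_0$ columns choose 4 rows independently and uniformly, repetitions allowed, and put 1's exactly in the chosen rows.

**Step 1: a 1-free set occupies few rows.** Let $1\le s\le m_0/(32e^3)$ and let $S$ be a set of $s$ columns. The columns of $S$ contain at most $4s$ ones. If $S$ is 1-free, every row meeting $S$ contains at least 2 of them, so at most $2s$ rows meet $S$. Since $2s\le m_0$, we can enlarge this set of rows: all $4s$ random choices lie in some set of exactly $2s$ rows.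

**Step 2: this is unlikely.** By a union bound over the set of $2s$ rows, the probability is at most
$$\binom{m_0}{2s}\left(\frac{2s}{m_0}\right)^{4s}\le\left(\frac{em_0}{2s}\right)^{2s}\left(\frac{2s}{m_0}\right)^{4s}=e^{2s}\left(\frac{2s}{m_0}\right)^{2s}.$$

**Step 3: count the sets $S$.** There are $\binom{2m_0}s\le(2em_0/s)^s$ of them, so the expected number of 1-free sets of size $s$ is at most
$$\left(e^2\cdot\frac{4s^2}{m_0^2}\cdot\frac{2em_0}s\right)^s=\left(\frac{8e^3s}{m_0}\right)^s\le4^{-s}.$$
Summing over all $s\ge1$ in the range, the expected number of 1-free sets of size at most $m_0/(32e^3)$ is at most $\frac13<1$. So some outcome has none.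

**Step 4: admissibility.** For $m_0<n\le2m_0$ delete columns of this matrix down to $n$. By Lemma 1(ii) all 1-free sets have size greater than $\frac{m_0}{32e^3}=\frac{2m_0}{64e^3}\ge\frac n{64e^3}$. $\square$

The estimate in Step 3 gives nothing once $s\ge m_0/(8e^3)$, so this count alone does not approach $n/2$. But we now have linear excess and a linear size of 1-free sets. It remains to raise the constant $\frac1{64e^3}$ to nearly $\frac12$ while keeping the excess linear.

## Attaching gadgets to a base matrix

Here is the device. Take a base matrix $A$ with column set $V$, and a $D$-tuple of columns of $A$. Attach a gadget on $P_D$ and tie its $D$ singleton columns to the $D$ entries of the tuple by weight-2 rows. The gadget brings $2^D-1$ columns. It brings $2^D-1-D$ gadget rows and $D$ ties, so $2^D-1$ rows. The excess does not change.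

A toy case: let $A$ be the single row $\{u,v,w\}$, whose 1-free sets are the sets of two or three columns. Attach one gadget with $D=2$ to the tuple $(u,v)$. The new columns are $x_1,x_2,x_{12}$, and the rows are $\{u,v,w\}$, $\{u,x_1\}$, $\{v,x_2\}$, $\{x_{12},x_1,x_2\}$. The matrix is $4\times6$; the excess was $2$ and is still $2$. Let $W$ be 1-free. If $W$ avoids $u,v,w$, then $x_1,x_2\notin W$ by the ties and $x_{12}\notin W$ by the last row, so $W$ would be empty. So $W$ contains at least two of $u,v,w$, hence $u$ or $v$, hence $x_1$ or $x_2$. Then the last row puts at least two of the three gadget columns into $W$. The minimum is $4$, attained by $\{u,w,x_1,x_{12}\}$.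

In general, suppose the 1-free sets of $A$ contain at least a fraction $\gamma$ of $V$. A random $D$-tuple misses such a set $W_0$ with probability at most $(1-\gamma)^D$, which is tiny for large $D$. A gadget whose tuple hits $W_0$ contributes at least $2^{D-1}$ of its $2^D-1$ columns. So if we attach many gadgets, almost all are entered, and more than half of each entered gadget is used. This is the device that stacking gadgets side by side lacked.

How many tuples do we need? Taking all $n_0^D$ tuples of the $n_0$ columns would certainly do for hitting. But the number $m$ of rows would then be at least $n_0^D$, and the excess, which is at most $n_0$, would be at most $m^{1/D}$. To keep the excess linear we may use only $O(n_0)$ tuples. The next lemma says that this is enough.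

**Lemma 8.** Let $V$ be a set of $n_0\ge1$ elements, $0<\gamma<1$, $0<\eta<1$, let $D\ge1$ satisfy $(1-\gamma)^D\le\eta/(2e)$, and let $R=\lceil2n_0/\eta\rceil$. There are tuples $\Gamma(r)=(\Gamma_1(r),\dots,\Gamma_D(r))\in V^D$, $r\in[R]$, such that for every $S\subseteq V$ with $|S|\ge\gamma n_0$, fewer than $\eta R$ of the tuples have no entry in $S$.

*Proof.* Choose all entries independently and uniformly. Fix $S$ with $|S|\ge\gamma n_0$. The number $X$ of tuples missing $S$ is binomial with parameters $R$ and some $p\le(1-\gamma)^D\le\eta/(2e)$. Put $a=\lceil\eta R\rceil\le R$. If $X\ge\eta R$, then $X\ge a$, so some $a$ of the tuples all miss $S$. By the union bound over the choices of these $a$ tuples, and since $a\ge\eta R$,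
$$\Pr[X\ge\eta R]\le\binom Rap^a\le\left(\frac{eRp}a\right)^a\le\left(\frac{ep}\eta\right)^a\le2^{-a}\le2^{-2n_0},$$
where the last step uses $a\ge\eta R\ge2n_0$. There are at most $2^{n_0}$ sets $S$, so the probability that some $S$ fails is at most $2^{-n_0}<1$. $\square$

**Lemma 9 (lift).** Let $A$ be an $m_0\times n_0$ binary matrix all of whose 1-free sets have size at least $\gamma n_0$, where $0<\gamma<1$. Let $0<\eta<1$, let $D\ge1$ satisfy $(1-\gamma)^D\le\eta/(2e)$, and let $R=\lceil2n_0/\eta\rceil$. Then there is a binary matrix with $m_0+R(2^D-1)$ rows and $n=n_0+R(2^D-1)$ columns, all of whose 1-free sets have size at least $\frac{1-\eta}2n$.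

*Proof.*

**Step 1: the matrix.** Let $V$ be the column set of $A$ and take the tuples from Lemma 8. The columns of the new matrix are the elements of $V$ together with all pairs $(r,T)$, $r\in[R]$, $T\in P_D$. The rows are

* the rows of $A$, extended by $0$;
* for each $r\in[R]$ and $i\in[D]$, the tie $\{\Gamma_i(r),(r,\{i\})\}$;
* for each $r\in[R]$ and each $T\in P_D$ with $|T|\ge2$, the row $\{(r,T),(r,T\setminus\{\max T\}),(r,\{\max T\})\}$.

The number of rows is $m_0+RD+R(2^D-1-D)=m_0+R(2^D-1)$.

**Step 2: a 1-free set must enter $V$, and in many columns.** Let $W$ be 1-free and $W_0=W\cap V$. For each $r$, the set $W_r=\{T:(r,T)\in W\}$ satisfies the hypothesis of Lemma 6. The ties, having weight 2, say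
$$(r,\{i\})\in W\iff\Gamma_i(r)\in W_0. \tag{2}$$
If $W_0=\emptyset$, then by (2) no $W_r$ contains a singleton, so every $W_r$ is empty by Lemma 6, part 1. Then $W=\emptyset$, a contradiction. So $W_0\ne\emptyset$. The extended rows of $A$ meet $W$ only in $W_0$, so $W_0$ is 1-free for $A$ and $|W_0|\ge\gamma n_0$.

**Step 3: almost all gadgets are entered.** By Lemma 8, more than $(1-\eta)R$ indices $r$ have some entry $\Gamma_i(r)\in W_0$. For each of them $(r,\{i\})\in W$ by (2), so $W_r\ne\emptyset$, and $|W_r|\ge2^{D-1}$ by Lemma 6, part 2.

**Step 4: compare with $n$.** Since $R\ge2n_0/\eta\ge n_0$, we have $n=R2^D-R+n_0\le R2^D$. Hence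
$$|W|\ge(1-\eta)R\,2^{D-1}=\frac{1-\eta}2\,R2^D\ge\frac{1-\eta}2\,n.\qquad\square$$

## From special sizes to all sizes

Lemma 9 produces matrices of particular sizes, and admissibility asks for all large $m$ and all $n$ up to $(1+\rho)m$. The next proposition closes the gaps between sizes with zero rows and deleted columns. We keep track of the constant, because part (d) depends on it.

**Proposition 10.** Let $(\gamma,\rho)$ be admissible with $\gamma<1$, let $0<\eta<1$, and let $D\ge1$ satisfy $(1-\gamma)^D\le\eta/(2e)$. Then $\left(\frac{1-\eta}2,\rho'\right)$ is admissible with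
$$\rho'=\frac{\eta\rho}{10\cdot2^D}.$$

*Proof.* Put $L=2^D-1$.

**Step 1: lift the base matrices.** For large $m_0$ let $n_0(m_0)=m_0+\lfloor\rho m_0\rfloor$. Then $m_0<n_0(m_0)\le(1+\rho)m_0$, so by admissibility there is an $m_0\times n_0(m_0)$ matrix whose 1-free sets have size at least $\gamma n_0(m_0)$. Lemma 9 turns it into a matrix with
$$\mu(m_0):=m_0+L\left\lceil\frac{2n_0(m_0)}\eta\right\rceil$$
rows and $\mu(m_0)+\lfloor\rho m_0\rfloor$ columns, whose 1-free sets contain at least a fraction $\frac{1-\eta}2$ of the columns.

**Step 2: control the row numbers $\mu(m_0)$.** We need that they grow at most linearly and have bounded gaps. Since $\rho\le1$, we have $n_0(m_0)\le2m_0$ and $n_0(m_0+1)-n_0(m_0)\le3$. As $\lceil x\rceil\le x+1$ and $m_0\ge1$,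
$$\mu(m_0)\le\Lambda m_0,\qquad\Lambda:=1+L\left(\frac4\eta+1\right)\le2^D\left(\frac4\eta+1\right)\le\frac{5\cdot2^D}\eta .$$
The middle inequality holds because $1\le\frac4\eta+1$, and the last because $1\le\frac1\eta$. Since $\lceil x+y\rceil-\lceil x\rceil\le\lceil y\rceil\le y+1$ for $y\ge0$,
$$\mu(m_0+1)-\mu(m_0)\le B:=1+L\left(\frac6\eta+1\right).$$
Also $\mu$ is strictly increasing, because $n_0$ is nondecreasing.

**Step 3: reach every large $m$.** Given a large $m$, let $m_0$ be the largest integer with $\mu(m_0)\le m$. Then $m<\mu(m_0+1)$, so $m-\mu(m_0)\le B$, and $m_0\ge\mu(m_0)/\Lambda\ge(m-B)/\Lambda$. In particular $m_0$ is large when $m$ is. Take the lifted matrix for $m_0$ and add $m-\mu(m_0)$ zero rows. By Lemma 1(ii) the result is an $m\times n^*$ matrix, $n^*=\mu(m_0)+\lfloor\rho m_0\rfloor$, whose 1-free sets have size at least $\frac{1-\eta}2n^*$. Its excess satisfies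
$$n^*-m\ge\rho m_0-1-B\ge\frac{\rho(m-B)}\Lambda-1-B\ge\frac{\rho m}{2\Lambda}\ge\rho'm$$
for all large $m$. The third inequality holds for large $m$ because $\frac{\rho m}{2\Lambda}$ eventually exceeds the constant $\frac{\rho B}\Lambda+1+B$. The last uses $2\Lambda\le10\cdot2^D/\eta$.

**Step 4: reach every $n$.** Let $m<n\le(1+\rho')m$. Then $n\le n^*$. Delete columns down to $n$. By Lemma 1(ii) all 1-free sets still have size at least $\frac{1-\eta}2n^*\ge\frac{1-\eta}2n$. $\square$

*Proof of Theorem 3.* By Lemma 7 the pair $\left(\frac1{64e^3},1\right)$ is admissible. Given $\eta\in(0,1)$, choose $D$ so large that $\left(1-\frac1{64e^3}\right)^D\le\eta/(2e)$ and apply Proposition 10. $\square$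

With this, Corollary 4 is proved, and the conjecture is disproved.

## Exactly when the fraction tends to one half

*Proof of Theorem 5(c).* Write $\varphi(m)=s(m,m+f(m))/(m+f(m))$.

**Step 1: sufficiency.** Let $f(m)\to\infty$ and $f(m)=o(m)$. Part (a) with $j=k=f(m)$ gives
$$\varphi(m)\le\frac{2^{f(m)-1}}{2^{f(m)}-1}\to\frac12.$$
Conversely, for each $\eta\in(0,1)$ take $\rho$ from Theorem 3. For large $m$ we have $f(m)\le\rho m$, hence $\varphi(m)\ge\frac{1-\eta}2$. So $\varphi(m)\to\frac12$.

**Step 2: bounded excess gives too much.** If $f\not\to\infty$, then $f$ is bounded along infinitely many $m$, so $f(m)=k$ for some fixed $k$ and infinitely many $m$. Along these $m$, part (b) gives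
$$\varphi(m)\ge\frac{2^{k-1}}{m+k}\left\lfloor\frac{m+k}{2^k-1}\right\rfloor\to\frac{2^{k-1}}{2^k-1}>\frac12 .$$

**Step 3: linear excess gives too little.** If $f(m)\ne o(m)$, there is $\delta>0$ with $f(m)\ge\delta m$ for infinitely many $m$. For such large $m$ we have $\lceil\log_2m\rceil\le f(m)$, so (1) gives $s(m,m+f(m))\le\frac m2+O(\log m)$. Dividing by $m+f(m)\ge(1+\delta)m$, we get $\varphi(m)\le\frac1{2(1+\delta)}+o(1)$ along these $m$, and $\frac1{2(1+\delta)}<\frac12$.

In Steps 2 and 3, $\varphi\not\to\frac12$. $\square$

## Linear excess: lifting twice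

We turn to the lower bound in Theorem 5(d). To get $(\frac12-\epsilon)n$ we use $\eta=2\epsilon$ in Proposition 10, and the price is $\rho'=\frac{\eta\rho}{10\cdot2^D}$ with $D$ about $\ln(e/\epsilon)/\ln\frac1{1-\gamma}$. So $2^D$ is about $(e/\epsilon)^\kappa$ with $\kappa=\ln2/\ln\frac1{1-\gamma}$, and $\rho'$ is of order $\epsilon^{1+\kappa}$. Starting from the base pair of Lemma 7, with $\gamma=\frac1{64e^3}$, this is poor: since $\ln\frac1{1-\gamma}\le\frac\gamma{1-\gamma}$, the exponent $\kappa\ge(64e^3-1)\ln2$ exceeds $800$. But $\kappa$ would be close to $1$ if $\gamma$ were close to $\frac12$, and Theorem 3 provides such a $\gamma$. So we lift once to a fixed $\gamma$ near $\frac12$, at a cost that does not depend on $\epsilon$, and then lift a second time.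

*Proof of the lower bound in Theorem 5(d).* Let $\theta>0$.

**Step 1: a fixed good starting pair.** Choose $\tau\in(0,\frac12)$ with
$$\kappa:=\frac{\ln2}{\ln\bigl(2/(1+2\tau)\bigr)}\le1+\theta,$$
which is possible since $\kappa\to1$ as $\tau\to0$. By Theorem 3 with $\eta=2\tau$, some pair $(\frac12-\tau,\rho_\tau)$ is admissible. Note that $\tau$, $\kappa$ and $\rho_\tau$ depend only on $\theta$.

**Step 2: the second lift.** Let $\epsilon\in(0,\frac12)$. Apply Proposition 10 to this pair with $\eta=2\epsilon\in(0,1)$ and
$$D=\left\lceil\frac{\ln(e/\epsilon)}{\ln\bigl(2/(1+2\tau)\bigr)}\right\rceil .$$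
Here $1-\gamma=\frac{1+2\tau}2$, and by the choice of $D$ we have $\left(\frac{1+2\tau}2\right)^D\le\frac\epsilon e=\frac\eta{2e}$, as required. Removing the ceiling costs at most a factor $2$, so $2^D\le2(e/\epsilon)^\kappa$. Hence $(\frac12-\epsilon,\rho')$ is admissible with
$$\rho'=\frac{2\epsilon\rho_\tau}{10\cdot2^D}\ge\frac{\rho_\tau}{10e^\kappa}\,\epsilon^{1+\kappa}\ge c_\theta\,\epsilon^{2+\theta},\qquad c_\theta:=\frac{\rho_\tau}{10e^\kappa}.$$

**Step 3: translate to $\Delta$.** Let $0<\delta<\rho'$. For all large $m$ the integer $n=\lceil(1+\delta)m\rceil$ satisfies $m<n\le(1+\rho')m$, so there is an $m\times n$ matrix whose 1-free sets have size at least $(\frac12-\epsilon)n$. Thus $\delta\le\Delta(\epsilon)$. Letting $\delta\to\rho'$ gives $\Delta(\epsilon)\ge\rho'\ge c_\theta\epsilon^{2+\theta}$. $\square$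

## Linear excess: the kernel as a code

For the upper bound on $\Delta$, the averaging argument gave only $\delta\le\frac{2\epsilon}{1-2\epsilon}$, which is linear in $\epsilon$. To reach $\epsilon^2$ up to a logarithm we regard the kernel as a code and use a stronger bound on codes.

Recall that a binary linear code of length $n$ is a subspace of $\mathbb F_2^n$. Its rate is its dimension divided by $n$, and its minimum distance is the least weight of a nonzero word. The binary entropy function is $h(x)=-x\log_2x-(1-x)\log_2(1-x)$, which is increasing on $[0,\frac12]$. We use the first linear programming bound of McEliece, Rodemich, Rumsey and Welch (IEEE Trans. Inform. Theory 23 (1977), 157–166): for fixed $d\in(0,\frac12)$, binary codes of length $n\to\infty$ and minimum distance at least $dn$ have rate at most $h\left(\frac12-\sqrt{d(1-d)}\right)+o(1)$.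

*Proof of the upper bound in Theorem 5(d).* Let $0<\epsilon\le\frac14$ and $\delta>0$, and suppose that for infinitely many $m$ there is an $m\times n$ matrix with $n\ge(1+\delta)m$ all of whose 1-free sets have size at least $(\frac12-\epsilon)n$.

**Step 1: a code of positive rate.** The kernel over $\mathbb F_2$ has dimension at least $n-m$, so its rate is at least $1-\frac mn\ge\frac\delta{1+\delta}$. The supports of its nonzero words are 1-free by Lemma 1(i), so its minimum distance is at least $(\frac12-\epsilon)n$. As $m\to\infty$ through the given infinite set, $n\to\infty$.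

**Step 2: apply the coding bound.** Put $d=\frac12-\epsilon$. Then $d(1-d)=\frac14-\epsilon^2$ and
$$\frac12-\sqrt{d(1-d)}=\frac{\epsilon^2}{\frac12+\sqrt{\frac14-\epsilon^2}}\le2\epsilon^2\le\frac18 .$$
Since $h$ is increasing on $[0,\frac12]$, letting $n\to\infty$ gives $\frac\delta{1+\delta}\le h(2\epsilon^2)$.

**Step 3: solve for $\delta$.** For $0<x<1$ we have $\ln\frac1{1-x}=\ln\left(1+\frac x{1-x}\right)\le\frac x{1-x}$, so $(1-x)\ln\frac1{1-x}\le x$, and therefore $h(x)\le x\log_2\frac1x+x\log_2e=x\log_2\frac ex$. Hence
$$\frac\delta{1+\delta}\le u:=2\epsilon^2\log_2\frac e{2\epsilon^2}.$$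
For small $\epsilon$ we have $u\le\frac12$, and then $\delta\le\frac u{1-u}\le2u=O(\epsilon^2\log(1/\epsilon))$. Every $\delta$ in the definition of $\Delta(\epsilon)$ satisfies our assumption, so $\Delta(\epsilon)=O(\epsilon^2\log(1/\epsilon))$. We used only infinitely many $m$.

**Step 4: the exponent.** For each $\theta>0$ we have $c_\theta\epsilon^{2+\theta}\le\Delta(\epsilon)=O(\epsilon^2\log(1/\epsilon))$. Taking logarithms, dividing by $\ln\epsilon$, and letting first $\epsilon\to0$ and then $\theta\to0$, we get $\Delta(\epsilon)=\epsilon^{2+o(1)}$. $\square$

We can also read this in the other direction. For fixed $\delta$, let $\epsilon(\delta)$ be the infimum of the $\epsilon\in(0,\frac12)$ for which $\delta$ has the property in the definition of $\Delta(\epsilon)$. By Lemma 1(ii) we may take $n=\lceil(1+\delta)m\rceil$ in that property, so $\epsilon(\delta)n$ is the best possible saving below $n/2$ at excess about $\delta m$. If $\epsilon=(2\delta/c_\theta)^{1/(2+\theta)}<\frac12$, then $\Delta(\epsilon)\ge2\delta>\delta$. The property is inherited by smaller $\delta$, so $\delta$ has it for this $\epsilon$, and $\epsilon(\delta)\le(2\delta/c_\theta)^{1/(2+\theta)}$.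 Conversely, if $\delta$ has the property for a small $\epsilon$, then $\delta=O(\epsilon^2\log(1/\epsilon))$, which forces $\epsilon\ge\delta^{1/2+o(1)}$. So the best possible saving is $\delta^{1/2+o(1)}n$ as $\delta\to0$.
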